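# Vertical chords of a plane branch and the classification of branches up to $\mathcal C^1$-diffeomorphism

## 1. Vertical chords on a Puiseux branch

Take a curve in $\mathbb C^2$ parametrized by $p(t)=(t^n,y(t))$. If $\zeta$ is an $n$-th root of unity, then $p(t)$ and $p(\zeta t)$ have the same first coordinate. The segment joining them is vertical, and as a vector it is
$$p(\zeta t)-p(t)=(0,\;y(\zeta t)-y(t)).$$
Call this the **vertical chord** of the curve at $t$ with index $\zeta$. These notes are about how long such chords are as $t\to0$, in which direction they point, and what a map can do to them. The purpose is to decide whether two curves can be carried to each other by a $\mathcal C^1$-diffeomorphism of $\mathbb C^2$. A $\mathcal C^1$ map treats all short chords near $0$, to first order, by one and the same real linear map. A branch may carry chords of several different orders of magnitude, and all of them must be moved compatibly. A homeomorphism has no such obligation.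

**Setting.** A germ of plane curve $(C,0)\subset(\mathbb C^2,0)$ is the zero set of a nonzero non-unit $g\in\mathbb C\{x,y\}$. It is an *irreducible plane curve singularity* if it has a single branch and is singular at $0$. Let $n\ge 2$ be its multiplicity. After a complex linear change of coordinates its tangent line is $T=\{y=0\}$. By Puiseux's theorem, $C$ is then parametrized near $0$ by an injective map
$$p(t)=(t^n,y(t)),\qquad y(t)=\sum_{k>n}a_kt^k, \tag{1}$$
and on a sufficiently small closed disc $p$ is a homeomorphism onto a neighborhood of $0$ in $C$.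

**Definition (characteristic).** Put $e_0=n$ and, as long as $e_{j-1}>1$,
$$\beta_j=\min\{k:\ a_k\neq0,\ e_{j-1}\nmid k\},\qquad e_j=\gcd(e_{j-1},\beta_j).$$
The process stops when $e_g=1$. The *characteristic* of $C$ is $(n;\beta_1,\dots,\beta_g)$, and the numbers $\alpha_j=a_{\beta_j}\ne0$ are the *characteristic coefficients*.

The minimum exists at each stage. If $e_{j-1}>1$ divided every $k$ with $a_k\neq 0$, a primitive $e_{j-1}$-th root of unity $\zeta$ would give $p(\zeta t)=p(t)$, against injectivity. Also $\beta_j>\beta_{j-1}$ for $j\ge2$. Indeed $e_{j-1}\nmid\beta_j$ implies $e_{j-2}\nmid\beta_j$, because $e_{j-1}\mid e_{j-2}$; so $\beta_j\ge\beta_{j-1}$, and they differ since $e_{j-1}\mid\beta_{j-1}$. Thus $g\ge1$ and $n<\beta_1<\dots<\beta_g$.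

**Example.** For $c\neq0$ let $C_c$ be the branch $(t^8,\;t^{12}+t^{14}+c\,t^{15})$. Here $e_0=8$, $\beta_1=12$, $e_1=4$, $\beta_2=14$, $e_2=2$, $\beta_3=15$, $e_3=1$. The characteristic is $(8;12,14,15)$ and the characteristic coefficients are $1,1,c$.

Write $\mu_n=\{\zeta:\zeta^n=1\}$. For $1\ne\zeta\in\mu_n$ let $j(\zeta)$ be the least $j$ with $\zeta^{\beta_j}\ne1$. It exists because $\gcd(n,\beta_1,\dots,\beta_g)=e_g=1$.

**Lemma 1 (chord formula).** Let $1\neq\zeta\in\mu_n$ and $j=j(\zeta)$. The order of $\zeta$ divides $e_{j-1}$, and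
$$y(\zeta t)-y(t)=\alpha_j(\zeta^{\beta_j}-1)\,t^{\beta_j}+O(t^{\beta_j+1}). \tag{2}$$
Every $j\in\{1,\dots,g\}$ equals $j(\zeta)$ for some $\zeta$.

*Proof.* Since $\zeta^n=\zeta^{\beta_1}=\dots=\zeta^{\beta_{j-1}}=1$, the order of $\zeta$ divides $\gcd(n,\beta_1,\dots,\beta_{j-1})=e_{j-1}$. By definition of $\beta_j$, every $k<\beta_j$ with $a_k\neq0$ is divisible by $e_{j-1}$, so $\zeta^k=1$ for it. Hence in $y(\zeta t)-y(t)=\sum a_k(\zeta^k-1)t^k$ all terms with $k<\beta_j$ vanish, which gives (2). For the last assertion let $\zeta$ be a primitive $e_{j-1}$-th root of unity. For $i<j$ we have $e_{j-1}\mid\beta_i$, so $\zeta^{\beta_i}=1$; and $e_{j-1}\nmid\beta_j$, so $\zeta^{\beta_j}\neq1$. $\square$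

So the chords of $C$ come in exactly $g$ orders of magnitude, $|t|^{\beta_1}\gg|t|^{\beta_2}\gg\dots\gg|t|^{\beta_g}$, and the leading coefficient of the $j$-th kind is $\alpha_j$ up to a root-of-unity factor.

**Example, continued.** On $C_c$, for $\zeta\in\mu_8$: if $\zeta^4=-1$, the chord is $-2t^{12}+O(t^{14})$. If $\zeta=\pm i$, then $\zeta^{12}=1$ and $\zeta^{14}=-1$, and the chord is $-2t^{14}+O(t^{15})$. If $\zeta=-1$, the even powers cancel and the chord is exactly $-2c\,t^{15}$.

## 2. Homeomorphisms against $\mathcal C^1$-diffeomorphisms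

**Definition.** Two germs $(C,0),(C',0)$ are *topologically equivalent* if there is a germ of homeomorphism $\phi:(\mathbb C^2,0)\to(\mathbb C^2,0)$ with $\phi(C)=C'$. They are *$\mathcal C^1$-equivalent* if $\phi$ can be chosen to be a real $\mathcal C^1$-diffeomorphism of $(\mathbb C^2,0)\cong(\mathbb R^4,0)$.

Clearly $\mathcal C^1$-equivalence implies topological equivalence. The question, taken from A. Fernández-Hernández and R. Giménez Conejero, "A note on complex plane curve singularities up to diffeomorphism and their rigidity", arXiv:2309.12958 (2023), is whether the two relations coincide for irreducible plane curve singularities. For comparison: by a result of Ephraim, $(t^3,t^7)$ and $(t^3,t^7+t^8)$ are $\mathcal C^1$-equivalent but not complex analytically isomorphic, so $\mathcal C^1$-equivalence is coarser than analytic isomorphism.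

The topological side is governed by a classical fact (Brauner, Burau, Zariski; see Brieskorn–Knörrer, *Plane Algebraic Curves*, §8.4): *two plane branches are topologically equivalent if and only if they have the same characteristic.* This holds also when orientation-reversing homeomorphisms are allowed, because the Alexander polynomial, which is determined by the local fundamental group of the complement, determines the characteristic. So the question becomes whether a $\mathcal C^1$-diffeomorphism sees anything beyond the exponents $n,\beta_1,\dots,\beta_g$. It does: it sees something of the characteristic coefficients, and nothing else.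

**Theorem 1.** *Let $C,C'$ be irreducible plane curve singularities written as in (1), with characteristic coefficients $\alpha_j,\alpha'_j$. They are $\mathcal C^1$-equivalent if and only if they have the same characteristic $(n;\beta_1,\dots,\beta_g)$ and there are $\delta,\tau\in\mathbb C^*$ with*
$$\text{either }\ \alpha'_j=\delta\tau^{\beta_j}\alpha_j\ \ (1\le j\le g),\qquad\text{or}\qquad \alpha'_j=\delta\tau^{\beta_j}\overline{\alpha_j}\ \ (1\le j\le g). \tag{3}$$
*In that case the diffeomorphism can be chosen of class $\mathcal C^{1,1/\beta_g}$.*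

Here $\mathcal C^{1,\alpha}$ means that the first derivatives are Hölder continuous with exponent $\alpha$ (locally). For instance, for $0<\alpha<1$ the function $|x|^{1+\alpha}$ on $\mathbb R$ is $\mathcal C^{1,\alpha}$ and not $\mathcal C^2$.

**Corollary 2.** *(a) If $g\le2$ (in particular if $n<8$), topological and $\mathcal C^1$-equivalence coincide for branches of the given topological type.*

*(b) If $g\ge3$, every branch is $\mathcal C^1$-equivalent to one of the form $\big(t^n,\ t^{\beta_1}+t^{\beta_2}+\sum_{j\ge3}c_jt^{\beta_j}\big)$ with $c_j\in\mathbb C^*$. Two such normal forms $(c_j),(c_j')$ are $\mathcal C^1$-equivalent if and only if for some $\tau$ with $\tau^{\beta_2-\beta_1}=1$ either $c'_j=\tau^{\beta_j-\beta_1}c_j$ for all $j\ge3$, or $c'_j=\tau^{\beta_j-\beta_1}\overline{c_j}$ for all $j\ge3$. In particular $|c_3|,\dots,|c_g|$ are $\mathcal C^1$-invariants, and each topological type with $g\ge3$ contains uncountably many $\mathcal C^1$-classes.*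

**Corollary 3.** *The two equivalences do not coincide. The branches $C_c:\ t\mapsto(t^8,\,t^{12}+t^{14}+c\,t^{15})$, $c>0$, are all topologically equivalent, but $C_c$ and $C_{c'}$ are $\mathcal C^1$-equivalent only if $c=c'$.*

The only analytic property of $\mathcal C^1$ maps that the proof of necessity uses is the following two-point estimate. If $G$ is a $\mathcal C^1$ map near $0\in\mathbb R^N$ and $L=dG(0)$, then
$$G(P)-G(Q)=L(P-Q)+o(|P-Q|)\qquad(P,Q\to0). \tag{4}$$
Indeed $d(G-L)$ is continuous and vanishes at $0$, so for every $\eta>0$ there is a ball around $0$ on which $|d(G-L)|\le\eta$, and the mean value inequality on this convex ball makes $G-L$ Lipschitz there with constant $\eta$. Differentiability at $0$ alone gives (4) only for $Q=0$. The strength of (4) is that $P$ and $Q$ may be much closer to each other than to $0$, as the two ends of a vertical chord are.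

## 3. One, two and three exponents by hand

**Two free scalings.** The map $(x,y)\mapsto(\tau^{-n}x,\delta y)$ sends $(t^n,\sum a_kt^k)$ to $(\tau^{-n}t^n,\ \delta\sum a_kt^k)$. With $s=\tau^{-1}t$ this is
$$\Big(s^n,\ \sum_k\delta\tau^ka_k\,s^k\Big).$$
So the substitution $\alpha_j\mapsto\delta\tau^{\beta_j}\alpha_j$ of (3) is realized by a complex linear map. Likewise $(x,y)\mapsto(\bar x,\bar y)$ sends $C$ to the branch $(s^n,\sum\overline{a_k}s^k)$, with $s=\bar t$.

*One exponent.* A single $\alpha_1$ is normalized to $1$ by $\delta=\alpha_1^{-1}$, $\tau=1$. There remain non-characteristic terms. In the pair $(t^3,t^7)$, $(t^3,t^7+t^8)$ we would like to use a shear $(x,y)\mapsto(x,y+H(x,y))$ with $H(t^3,t^7)=t^8$. Test it on chords: for $\zeta^3=1\ne\zeta$ the chord of the first curve is $(\zeta^7-1)t^7$, while $H$ changes between its ends by $(\zeta^8-1)t^8$, which is smaller by a factor of order $|t|$. This is compatible with (4) for $G=H$, with $dH(0)=0$. Section 6 shows that nothing else obstructs.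

*Two exponents.* The smallest multiplicity is $4$; take $(t^4,at^6+bt^7)$, of characteristic $(4;6,7)$. With $\tau=a/b$ and $\delta=b^6/a^7$ we get $\delta\tau^6a=1$ and $\delta\tau^7b=1$. Two coefficients are absorbed by two scalings.

*Three exponents.* For $(t^8,at^{12}+bt^{14}+ct^{15})$ the scalings replace $(a,b,c)$ by $(\delta\tau^{12}a,\delta\tau^{14}b,\delta\tau^{15}c)$. The number $ac^2/b^3$ does not change, since $\delta\tau^{12}\cdot\delta^2\tau^{30}=\delta^3\tau^{42}$. On $C_c$ it equals $c^2$. So scalings alone do not join $C_c$ to $C_{c'}$ for different $c,c'>0$.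

**The shear that fails.** Since the scalings do not suffice, a sensible next attempt is a shear as above, $(x,y)\mapsto(x,y+H(x,y))$, where now $H(p_c(t))=(c'-c)t^{15}$ and $p_c$ is the parametrization of $C_c$. Looking at single points one sees no obstruction: $|p_c(t)|\ge|t|^8$, so on $C_c$ the prescribed values satisfy $|H(P)|\le|c'-c|\,|P|^{15/8}$. Now look at chords, and suppose $H$ is $\mathcal C^1$ near $0$ with $c'\neq c$.

For $\zeta=-1$ the chord is $(0,-2cs^{15})$ and $H$ changes by $-2(c'-c)s^{15}$. By (4), $dH_0(0,-2cs^{15})=-2(c'-c)s^{15}+o(|s|^{15})$. Dividing by $|s|^{15}$ and letting $s\to0$ along each ray gives $dH_0(0,v)=\frac{c'-c}{c}\,v$ for all $v\in\mathbb C$. For $\zeta$ with $\zeta^4=-1$ the chord is $(0,-2s^{12}+O(s^{14}))$, while $H$ changes by $(c'-c)(\zeta^{15}-1)s^{15}=o(|s|^{12})$. In the same way, $dH_0(0,v)=0$ for all $v$. The two conclusions contradict each other. The long chords want to stay fixed, the short ones want to be stretched by $c'/c$, and one differential at $0$ cannot do both.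

**What stands between this and a proof.** The last argument excludes only shears. For a general $\mathcal C^1$-diffeomorphism $\phi$ with $\phi(C)=C'$ there are two difficulties.

First, $\phi$ need not preserve vertical lines, so the image of a vertical chord of $C$ is in general not a vertical chord of $C'$. We shall insert a third point on $C'$ which lies on the vertical line of one endpoint and, as a parameter, very near the other, and show that the error is negligible.

Second, $d\phi(0)$ is only real linear. As we shall see, it enters through two real linear maps $A,D:\mathbb C\to\mathbb C$, with eight real parameters in all, against the six real parameters of three complex coefficients. Counting parameters would not exclude that $A$ and $D$ compensate for any change of $(\alpha_1,\alpha_2,\alpha_3)$. The way out is that the chord identity holds in *every direction* $\theta=\arg t$. As functions of $\theta$ its two sides oscillate at different frequencies, and this forces $A$ and $D$ to be complex linear or antilinear.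

## 4. What a $\mathcal C^1$-diffeomorphism does to vertical chords

We begin the proof of necessity in Theorem 1. Let $\phi$ be a germ of $\mathcal C^1$-diffeomorphism with $\phi(C)=C'$, and let $L=d\phi(0)$, a real linear invertible map. Let $p$ be as in (1), and let $q(s)=(s^{n'},z(s))$, $z(s)=\sum_{k>n'}a'_ks^k$, parametrize $C'$, with characteristic $(n';\beta'_1,\dots,\beta'_{g'})$ and characteristic coefficients $\alpha_j'$. Write $j'(\zeta)$ for the analogue of $j(\zeta)$. All $o(\cdot)$ are for $t\to0$, uniformly in $\arg t$, and $a\asymp b$ means that $a/b$ stays between two positive constants.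

**Step 1: the differential preserves the tangent line.** This puts $L$ in triangular form. Fix $\theta$ and let $t=re^{i\theta}$, $r\to0$. Since $y(t)=o(|t|^n)$, we have $r^{-n}\phi(p(t))\to L(e^{in\theta},0)$. The points $\phi(p(t))$ lie on $C'$, where the second coordinate $z(s)$ is $o$ of the first coordinate $s^{n'}$. After division by $r^n$ the first coordinates converge, so the second coordinates tend to $0$, and the limit lies in $T$. Hence $L(e^{in\theta},0)\in T$ for all $\theta$, so $L(T)\subset T$ by real linearity, with equality by dimension. Therefore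
$$L(x,y)=(Ax+By,\;Dy)$$
with real linear $A,B,D:\mathbb C\to\mathbb C$, and $A,D$ are invertible because $L$ is. Let $\varepsilon=\operatorname{sign}\det A\in\{1,-1\}$.

**Step 2: lift to the parameter.** We translate $\phi$ into a map of parameters, show $n'=n$, and find what the map does to multiplication by roots of unity. Since $p$ and $q$ are homeomorphisms from small discs onto neighborhoods of $0$ in $C$ and $C'$, $\sigma=q^{-1}\circ\phi\circ p$ is a germ of homeomorphism of $(\mathbb C,0)$ with $\phi(p(t))=q(\sigma(t))$. The first coordinate of this equation, together with (4) for $Q=0$ and $y(t)=o(|t|^n)$, gives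
$$\sigma(t)^{n'}=A(t^n)+o(|t|^n). \tag{5}$$

*Equality of multiplicities.* Compare winding numbers around $0$ along a small circle $|t|=r$. That of $\sigma$ is $\pm1$. To see this, choose discs $\Delta_r,\Delta_R$ with $\sigma(\Delta_r)\subset\Delta_R$ and $\sigma^{-1}$ defined on $\Delta_R$. The composite $\Delta_r\setminus0\to\Delta_R\setminus0\to\mathbb C\setminus0$ of $\sigma$ and $\sigma^{-1}$ is the inclusion. On fundamental groups, identified with $\mathbb Z$ by winding numbers, the two maps are multiplications by integers with product $1$. So $\sigma^{n'}$ has winding number $\pm n'$. On the other side, $A$ can be deformed through invertible real linear maps to the identity (if $\varepsilon=1$) or to conjugation (if $\varepsilon=-1$), so $\psi\mapsto A(e^{i\psi})$ winds $\varepsilon$ times around $0$ and $A(t^n)$ has winding number $\varepsilon n$. Since $|A(t^n)|\asymp|t|^n$, the error in (5) does not affect this for small $r$. Hence $n'=n$, and (5) gives $|\sigma(t)|\asymp|t|$.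

*Roots of unity.* Let $\zeta=e^{2\pi ik/n}\in\mu_n$ with $0\le k<n$. Along the path $te^{i\vartheta}$, $0\le\vartheta\le2\pi k/n$, the point $t^ne^{in\vartheta}$ makes $k$ full turns, so the argument of $A(t^ne^{in\vartheta})$ changes by exactly $2\pi k\varepsilon$. By (5) the quotient $\sigma(te^{i\vartheta})^n/A(t^ne^{in\vartheta})$ stays within $o(1)$ of $1$, so $n$ times the change of argument of $\sigma$ is $2\pi k\varepsilon+o(1)$. Moreover $(\zeta t)^n=t^n$, so by (5) $\sigma(\zeta t)^n$ and $\sigma(t)^n$ are both $A(t^n)(1+o(1))$, and $|\sigma(\zeta t)|/|\sigma(t)|\to1$. Together,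
$$\sigma(\zeta t)=\zeta^{\varepsilon}\sigma(t)(1+o(1)). \tag{6}$$

**Step 3: the image of a chord, compared with a chord of $C'$.** This is the central computation. Let $1\ne\zeta\in\mu_n$, $j=j(\zeta)$ and $d=y(\zeta t)-y(t)$, so $|d|\asymp|t|^{\beta_j}$ by (2). Apply (4) to $\phi$ with $P=p(\zeta t)$, $Q=p(t)$, where $P-Q=(0,d)$. With $s=\sigma(t)$ and $\tilde s=\sigma(\zeta t)$ this reads
$$\tilde s^{\,n}-s^n=Bd+o(|d|)=O(|d|),\qquad z(\tilde s)-z(s)=Dd+o(|d|). \tag{7}$$
The points $q(\tilde s)$ and $q(s)$ need not lie on one vertical line. Put $u=\zeta^{-\varepsilon}\tilde s$. Then $q(u)$ is on the vertical line of $q(\tilde s)$, because $u^n=\tilde s^{\,n}$, and $u=s(1+o(1))$ by (6). Split $z(\tilde s)-z(s)=[z(\tilde s)-z(u)]+[z(u)-z(s)]$.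

*The second bracket is negligible.* From $u=s(1+o(1))$,
$$u^n-s^n=(u-s)\sum_{i=0}^{n-1}u^is^{n-1-i}=n s^{n-1}(u-s)(1+o(1)).$$
Since $z$ has order at least $n+1$, $z'(v)=O(|v|^n)$, and on the segment from $s$ to $u$ we have $|v|\le|s|(1+o(1))$. Hence
$$|z(u)-z(s)|=O(|s|^n|u-s|)=O(|s|\,|u^n-s^n|)=O(|s|\,|d|)=o(|d|),$$
where we used $u^n-s^n=\tilde s^{\,n}-s^n=O(|d|)$ from (7).

*The first bracket is a vertical chord of $C'$.* Let $m=j'(\zeta)$; it equals $j'(\zeta^\varepsilon)$, because $\zeta^{\beta}=1$ if and only if $\zeta^{-\beta}=1$. By (2) for $C'$,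
$$z(\tilde s)-z(u)=z(\zeta^\varepsilon u)-z(u)=\alpha'_m(\zeta^{\varepsilon\beta'_m}-1)\,s^{\beta'_m}(1+o(1)).$$

Insert both in (7) and use (2) for $d$:
$$D\big(\alpha_j(\zeta^{\beta_j}-1)t^{\beta_j}\big)+o(|t|^{\beta_j})=\alpha'_m(\zeta^{\varepsilon\beta'_m}-1)\,\sigma(t)^{\beta'_m}(1+o(1)). \tag{8}$$
As $D$ is invertible, the left side is $\asymp|t|^{\beta_j}$; as $|\sigma(t)|\asymp|t|$, the right side is $\asymp|t|^{\beta'_m}$. So
$$\beta_{j(\zeta)}=\beta'_{j'(\zeta)}\qquad\text{for all }\zeta\in\mu_n\setminus\{1\}.$$
By Lemma 1 the left sides run exactly through $\{\beta_1,\dots,\beta_g\}$ and the right sides exactly through $\{\beta'_1,\dots,\beta'_{g'}\}$. Hence the two characteristics agree, and $m=j$ in (8).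

**Step 4: pass to the limit in every direction.** We turn (8) into an exact identity in $\theta=\arg t$. Let $S:\mathbb R\to\mathbb C^*$ be continuous with $S(\theta)^n=A(e^{in\theta})$. By (5), $\big(\sigma(re^{i\theta})/(rS(\theta))\big)^n\to1$ uniformly in $\theta$, so for small $r$ the number $\sigma(re^{i\theta})/(rS(\theta))$ is $o(1)$-close to some $\omega\in\mu_n$. It depends continuously on $(r,\theta)\in(0,r_0)\times\mathbb R$, a connected set, so $\omega$ does not depend on $(r,\theta)$ for small $r_0$. Replacing $S$ by $\omega S$ we may take $\omega=1$; thus $\sigma(re^{i\theta})/r\to S(\theta)$. Divide (8) by $r^{\beta_j}$ and let $r\to0$: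
$$D\big(\alpha_j(\zeta^{\beta_j}-1)e^{i\beta_j\theta}\big)=\alpha'_j(\zeta^{\varepsilon\beta_j}-1)\,S(\theta)^{\beta_j}\qquad(\theta\in\mathbb R,\ \zeta\in\mu_n\setminus\{1\},\ j=j(\zeta)). \tag{9}$$

## 5. Two frequencies force $A$ and $D$ to be complex linear or antilinear

We finish the proof of necessity.

**Step 5: rigidity of $A$ and $D$.** The aim is to reduce eight real parameters to two complex ones and a sign. Take $\zeta$ with $j(\zeta)=1$ and put $c=\alpha_1(\zeta^{\beta_1}-1)\ne0$, $c'=\alpha'_1(\zeta^{\varepsilon\beta_1}-1)\neq0$. Squared moduli in (9) give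
$$|D(ce^{i\beta_1\theta})|^2=|c'|^2\,w(\theta)^{\beta_1/n},\qquad w(\theta)=|A(e^{in\theta})|^2=|S(\theta)|^{2n}>0.$$
Write $A(x)=ax+b\bar x$ and $D(v)=kv+l\bar v$. Expanding,
$$|D(ce^{i\beta_1\theta})|^2=(|k|^2+|l|^2)|c|^2+2\operatorname{Re}\big(k\bar l\,c^2e^{2i\beta_1\theta}\big),\qquad w(\theta)=|a|^2+|b|^2+2\operatorname{Re}\big(a\bar b\,e^{2in\theta}\big).$$
The first function has period $\pi/\beta_1$. Hence so does $w^{\beta_1/n}$, and since $w>0$, so does $w$. Therefore
$$0=w(\theta+\pi/\beta_1)-w(\theta)=2\operatorname{Re}\big(a\bar b\,(e^{2\pi in/\beta_1}-1)\,e^{2in\theta}\big)\quad\text{for all }\theta,$$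
so $a\bar b\,(e^{2\pi in/\beta_1}-1)=0$. As $0<n<\beta_1$, the last factor is nonzero, and $a\bar b=0$. Then $w$ is constant, so $|D(ce^{i\beta_1\theta})|^2$ is constant, and $k\bar l=0$.

Since $A$ is invertible, exactly one of $a,b$ vanishes: $A(x)=\lambda x$ when $\varepsilon=1$, and $A(x)=\lambda\bar x$ when $\varepsilon=-1$. So $S(\theta)^n=\lambda e^{i\varepsilon n\theta}$, and by continuity $S(\theta)=\tau_0e^{i\varepsilon\theta}$ with $\tau_0^n=\lambda$. Likewise $D$ is $v\mapsto\delta v$ or $v\mapsto\delta\bar v$ with $\delta\ne0$. By (9) with $j=1$, $D(ce^{i\beta_1\theta})=c'\tau_0^{\beta_1}e^{i\varepsilon\beta_1\theta}$ for all $\theta$, so $D(v)=\delta v$ if $\varepsilon=1$ and $D(v)=\delta\bar v$ if $\varepsilon=-1$.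

**Step 6: read off the coefficients.** For each $j$ choose $\zeta$ with $j(\zeta)=j$, substitute in (9), and cancel $e^{i\varepsilon\beta_j\theta}$.

- If $\varepsilon=1$: $\ \delta\alpha_j(\zeta^{\beta_j}-1)=\alpha'_j(\zeta^{\beta_j}-1)\tau_0^{\beta_j}$.
- If $\varepsilon=-1$: $\ \delta\overline{\alpha_j}(\zeta^{-\beta_j}-1)=\alpha'_j(\zeta^{-\beta_j}-1)\tau_0^{\beta_j}$.

Since $\zeta^{\pm\beta_j}\ne1$, the common factor cancels, and this is (3) with $\tau=\tau_0^{-1}$. The same $\delta$ and $\tau$ serve for all $j$. Necessity is proved. $\square$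

## 6. Moving the non-characteristic terms by a Whitney extension

Now assume that the characteristics agree and that (3) holds. By Section 3, composing with $(x,y)\mapsto(\tau^{-n}x,\delta y)$, preceded by $(x,y)\mapsto(\bar x,\bar y)$ in the second case, we may assume
$$C:(t^n,y(t)),\qquad C':(t^n,z(t)),\qquad \alpha_j=\alpha_j'\ \text{ for all }j.$$
These maps are real linear isomorphisms, so they do not affect the class $\mathcal C^{1,1/\beta_g}$. We want a shear $\phi(x,y)=(x,y+H(x,y))$ with $H(p(t))=f(t)$, where
$$f=z-y=\sum_{k>n}f_kt^k,\qquad f_{\beta_j}=0\ \ (1\le j\le g).$$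
It is exactly the vanishing of the $f_{\beta_j}$ that removes the obstruction met in Section 3: between the ends of a chord of size $|t|^{\beta_j}$, $f$ now changes only by $O(|t|^{\beta_j+1})$.

**Whitney's extension theorem for $\mathcal C^{1,\alpha}$**, $0<\alpha<1$ (Stein, *Singular Integrals and Differentiability Properties of Functions*, Ch. VI, §2.3, Thm. 4). Let $K\subset\mathbb R^N$ be compact, $h:K\to\mathbb R$ a function, and $\ell_P$ $(P\in K)$ linear forms on $\mathbb R^N$ such that for all $P,Q\in K$
$$|h(P)-h(Q)-\ell_Q(P-Q)|\le\mathrm{const}\,|P-Q|^{1+\alpha},\qquad|\ell_P-\ell_Q|\le\mathrm{const}\,|P-Q|^{\alpha}. \tag{10}$$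
Then there is a $\mathcal C^{1,\alpha}$ function $H$ on $\mathbb R^N$ with $H|_K=h$ and $dH_P=\ell_P$ for $P\in K$. (For complex-valued data, apply it to real and imaginary parts.)

**Choice of the data.** Let $\Delta=\{|t|\le\rho\}$ with $\rho\le1$ so small that all series converge near $\Delta$ and $p,q$ are homeomorphisms from $\Delta$ onto neighborhoods of $0$ in $C,C'$; finitely many further smallness conditions will be imposed. Let $K=p(\Delta)$. Along $C$ we want $dH$ to be a multiple of $dx$. Since $x=t^n$, the factor must be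
$$F(t)=\frac{f'(t)}{nt^{n-1}}=\sum_{k>n}\frac kn f_kt^{k-n},$$
which is holomorphic with $F(0)=0$. So put
$$h(p(t))=f(t),\qquad \ell_{p(t)}(X,Y)=F(t)X,\qquad\alpha=1/\beta_g .$$
These are well defined because $p$ is injective. Below, $a\lesssim b$ means $a\le\mathrm{const}\cdot b$ with a constant not depending on $t,s\in\Delta$.

To verify (10) we must compare two arbitrary points $p(t),p(s)$ of $K$. The plan is to go first from $p(t)$ along its sheet to a point $p(u)$ on the vertical line of $p(s)$, and then along the vertical chord from $p(u)$ to $p(s)$. The next lemma says that the first leg is short.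

**Lemma 2 (nearest conjugate).** *Let $t,s\in\mathbb C$, $M=\max(|t|,|s|)$. Choose $\zeta\in\mu_n$ minimizing $|t-\zeta s|$ (with $\zeta=1$ if $s=0$) and put $u=\zeta s$. Then, with a constant depending only on $n$,*
$$|t-u|^n\le|t^n-s^n|,\qquad M^{n-1}|t-u|\lesssim|t^n-s^n|. \tag{11}$$

*Proof.* We have $t^n-s^n=t^n-u^n=\prod_{\omega\in\mu_n}(t-\omega u)$, and $|t-\omega u|\ge|t-u|$ for all $\omega$ by the choice of $\zeta$. This gives the first inequality. For $\omega\ne1$,
$$|t-\omega u|\ge\tfrac12\big(|t-\omega u|+|t-u|\big)\ge\tfrac12|1-\omega|\,|u|.$$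
If $|u|\ge M/2$, this is at least $\frac14|1-\omega|M$. If $|u|=|s|<M/2$, then $|t|=M$ and $|t-\omega u|\ge M/2$ directly. So $|t-\omega u|\gtrsim M$ for each of the $n-1$ values $\omega\ne1$, and the product formula gives the second inequality. $\square$

**Proposition 3.** *The data $h,\ell$ satisfy (10) on $K$ with $\alpha=1/\beta_g$.*

*Proof.* Let $P=p(t)$, $Q=p(s)$, and take $M,\zeta,u$ from Lemma 2. The first coordinate of $P-Q$ is $t^n-s^n=t^n-u^n$, so (11) gives
$$|t-u|\le|P-Q|^{1/n},\qquad M^{n-1}|t-u|\lesssim|P-Q|. \tag{12}$$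

**Step (i): along the sheet, from $u$ to $t$.** Here we control the change of $f$ and $F$ by smoothness in the parameter. Integrating along the segment $[u,t]\subset\Delta$, with $f'(v)=F(v)\,nv^{n-1}$,
$$\big|f(t)-f(u)-F(u)(t^n-u^n)\big|=\Big|\int_u^t(F(v)-F(u))\,nv^{n-1}\,dv\Big|\lesssim|t-u|^2M^{n-1}\lesssim|P-Q|^{1+1/n},$$
because $|F(v)-F(u)|\lesssim|v-u|$, $|v|\le M$, and (12). Also $|F(t)-F(u)|\lesssim|t-u|\le|P-Q|^{1/n}$.

**Step (ii): along the vertical chord, from $s$ to $u=\zeta s$.** If $\zeta=1$ there is nothing to do. Let $\zeta\neq1$ and $j=j(\zeta)$. First we show that the chord is not longer than a multiple of $|P-Q|$. Since $y$ has order greater than $n$, $y'(v)=O(|v|^n)$, and (12) gives $|y(t)-y(u)|\lesssim M^n|t-u|\lesssim|P-Q|$. As $|y(t)-y(s)|\le|P-Q|$, we get $|y(\zeta s)-y(s)|\lesssim|P-Q|$. For $\rho$ small, (2) bounds the left side below by a constant times $|s|^{\beta_j}$. Hence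
$$|s|^{\beta_j}\lesssim|P-Q|. \tag{13}$$
Next consider $f(\zeta s)-f(s)=\sum f_k(\zeta^k-1)s^k$. If $k<\beta_j$ and $f_k\ne0$, then $a_k\neq0$ or $a'_k\ne0$. Since the two characteristics agree, $e_{j-1}\mid k$ in either case, and $\zeta^k=1$ because the order of $\zeta$ divides $e_{j-1}$ (Lemma 1). So all terms with $k<\beta_j$ vanish, and the term $k=\beta_j$ vanishes because $f_{\beta_j}=0$. By (13),
$$|f(u)-f(s)|\lesssim|s|^{\beta_j+1}\lesssim|P-Q|^{1+1/\beta_j}.$$
In $F(\zeta s)-F(s)=\sum\frac kn f_k(\zeta^{k-n}-1)s^{k-n}$ we have $\zeta^{k-n}=\zeta^k$, so the same terms vanish, and since $\beta_j>n$ and $|s|\le1$,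
$$|F(u)-F(s)|\lesssim|s|^{\beta_j+1-n}\lesssim|s|\lesssim|P-Q|^{1/\beta_j}.$$

**Step (iii): assembly.** We have
$$f(t)-f(s)-F(s)(t^n-s^n)=\big[f(t)-f(u)-F(u)(t^n-u^n)\big]+\big[f(u)-f(s)\big]+\big[F(u)-F(s)\big](t^n-s^n),$$
and the left side is $h(P)-h(Q)-\ell_Q(P-Q)$. The three brackets contribute $\lesssim|P-Q|^{1+1/n}$, $\lesssim|P-Q|^{1+1/\beta_j}$, and $\lesssim|P-Q|^{1/\beta_j}|P-Q|$. Similarly $F(t)-F(s)=[F(t)-F(u)]+[F(u)-F(s)]$ is $\lesssim|P-Q|^{1/n}+|P-Q|^{1/\beta_j}$. Since $n<\beta_j\le\beta_g$ and $|P-Q|$ is bounded on $K$, every exponent may be lowered to the one with $1/\beta_g$, and (10) follows. $\square$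

**End of the proof of Theorem 1.** Whitney's theorem gives a $\mathcal C^{1,\alpha}$ function $H:\mathbb C^2\to\mathbb C$, $\alpha=1/\beta_g<1$, with $H|_K=h$ and $dH_P=\ell_P$ on $K$. Let $\phi(x,y)=(x,y+H(x,y))$. Then $\phi(0)=0$, because $H(0)=f(0)=0$, and $d\phi(0)=\mathrm{id}$, because $\ell_0=0$. By the inverse function theorem $\phi$ is a germ of diffeomorphism of class $\mathcal C^{1,\alpha}$; the inverse is also of this class, since $d(\phi^{-1})=(d\phi)^{-1}\circ\phi^{-1}$. Finally
$$\phi(p(t))=(t^n,\;y(t)+f(t))=(t^n,z(t))=q(t)\qquad(t\in\Delta),$$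
so $\phi(C)=C'$ as germs. $\square$

**Example.** For Ephraim's pair $(t^3,t^7)$, $(t^3,t^7+t^8)$ we have $f=t^8$, $F=\frac83t^5$, and the proof gives an equivalence of class $\mathcal C^{1,1/7}$. For $C_c$ and $C_{c'}$ with $c\ne c'$ one has $f=(c'-c)t^{15}$ and $f_{\beta_3}\neq0$, so Step (ii) fails at $\zeta=-1$. This is the chord responsible for the contradiction in Section 3.

## 7. Normal forms, and the family $(t^8,\,t^{12}+t^{14}+c\,t^{15})$

**Proof of Corollary 2.** Given $\alpha_1,\alpha_2\in\mathbb C^*$, choose $\tau$ with $\tau^{\beta_2-\beta_1}=\alpha_1/\alpha_2$ and put $\delta=\tau^{-\beta_1}\alpha_1^{-1}$. Then $\delta\tau^{\beta_1}\alpha_1=1$ and $\delta\tau^{\beta_2}\alpha_2=\tau^{\beta_2-\beta_1}\alpha_2/\alpha_1=1$.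

(a) Let $g\le2$. By this choice (for $g=1$: $\tau=1$, $\delta=\alpha_1^{-1}$) and Theorem 1, every branch with the given characteristic is $\mathcal C^1$-equivalent to the single branch $\big(t^n,\sum_{j\le g}t^{\beta_j}\big)$. Topologically equivalent branches have the same characteristic, by the classical fact in Section 2, so they are $\mathcal C^1$-equivalent. The converse is trivial. Since $n=e_0>e_1>\dots>e_g=1$ with $e_j\mid e_{j-1}$, each step divides by at least $2$, so $n\ge2^g$; hence $n<8$ forces $g\le2$.

(b) Let $g\ge3$. A branch $\big(t^n,t^{\beta_1}+t^{\beta_2}+\sum_{j\ge3}c_jt^{\beta_j}\big)$ with all $c_j\ne0$ has characteristic $(n;\beta_1,\dots,\beta_g)$: for each $j$ the exponents $\beta_i$ with $i<j$ are divisible by $e_{j-1}$, and $\beta_j$ is not. With $\delta,\tau$ as above and $c_j=\delta\tau^{\beta_j}\alpha_j$, Theorem 1 shows that the given branch is $\mathcal C^1$-equivalent to this normal form. For two normal forms, (3) for $j=1,2$ reads, in both alternatives, $\delta\tau^{\beta_1}=\delta\tau^{\beta_2}=1$, that is, $\tau^{\beta_2-\beta_1}=1$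 and $\delta=\tau^{-\beta_1}$. For $j\ge3$ it becomes $c'_j=\tau^{\beta_j-\beta_1}c_j$, respectively $c'_j=\tau^{\beta_j-\beta_1}\overline{c_j}$. Since $\tau$ is a root of unity, $|c'_j|=|c_j|$. All these normal forms have the same characteristic, hence are topologically equivalent, and already the values $|c_3|\in(0,\infty)$ separate uncountably many $\mathcal C^1$-classes. $\square$

**Proof of Corollary 3.** By Section 1 all $C_c$ with $c>0$ have characteristic $(8;12,14,15)$, so they are topologically equivalent. They are normal forms as in Corollary 2(b) with $c_3=c$. If $C_c$ and $C_{c'}$ are $\mathcal C^1$-equivalent, then $|c|=|c'|$, and $c=c'$ since both are positive. In particular $(t^8,t^{12}+t^{14}+t^{15})$ and $(t^8,t^{12}+t^{14}+2t^{15})$ are topologically equivalent but not $\mathcal C^1$-equivalent. $\square$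

**A direct proof that the $C_c$ are topologically equivalent.** The classical fact can be avoided in this example, and the argument shows what the failed shear of Section 3 can still do: it can be made bi-Lipschitz.

**Step 1: uniform chord bounds.** Fix $0<c_0<c_1$ and let $c,c'\in[c_0,c_1]$. Write $y_c(t)=t^{12}+t^{14}+ct^{15}$ and $p_c(t)=(t^8,y_c(t))$. Choose $\rho\le1$ with $2\rho^2+2c_1\rho\le1$. For $|t|\le\rho$ the chords listed in Section 1 satisfy
$$|y_c(\zeta t)-y_c(t)|\ \ge\ \begin{cases}|t|^{12}\,(2-2|t|^2-2c|t|^3)\ \ge\ |t|^{12}&\text{if }\zeta^4=-1,\\ |t|^{14}\,(2-2c|t|)\ \ge\ |t|^{14}&\text{if }\zeta=\pm i,\\ 2c_0|t|^{15}&\text{if }\zeta=-1.\end{cases}$$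
So on $|t|\le\rho$ every chord with $\zeta\ne1$ has length $\gtrsim|t|^{15}$, with a constant depending only on $c_0$. In particular $p_c$ is injective there for all $c\in[c_0,c_1]$: if $p_c(t)=p_c(s)$, then $s=\zeta t$ with $\zeta\in\mu_8$, and $t=0$ or $\zeta=1$.

**Step 2: the prescribed function is Lipschitz.** Let $f(t)=(c'-c)t^{15}$, $P=p_c(t)$, $Q=p_c(s)$ with $|t|,|s|\le\rho$, and $M,\zeta,u$ as in Lemma 2 with $n=8$. Constants below depend only on $c_0,c_1$. By (11), $M^7|t-u|\lesssim|P-Q|$. Since $y_c'(v)=O(|v|^{11})$ uniformly in $c$, $|y_c(t)-y_c(u)|\lesssim M^{11}|t-u|\lesssim|P-Q|$, and so $|y_c(\zeta s)-y_c(s)|\lesssim|P-Q|$. If $\zeta\ne1$, Step 1 gives $|s|^{15}\lesssim|P-Q|$. Therefore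
$$|f(t)-f(s)|\le|f(t)-f(u)|+|f(u)-f(s)|\lesssim|c'-c|\big(M^{14}|t-u|+|s|^{15}\mathbf 1_{\zeta\ne1}\big)\lesssim|c'-c|\,|P-Q|.$$

**Step 3: extension and conclusion.** By Step 2, $p_c(t)\mapsto f(t)$ is Lipschitz on $p_c(\{|t|\le\rho\})$ with constant $O(|c'-c|)$. By McShane's theorem a real Lipschitz function on a subset of $\mathbb R^N$ extends to $\mathbb R^N$ with the same constant. Applied to real and imaginary parts, it gives $H:\mathbb C^2\to\mathbb C$ with Lipschitz constant $\kappa<1$ once $|c'-c|$ is below a bound depending only on $c_0,c_1$. Let $G=(0,H)$ and $\Psi=\mathrm{id}+G$, that is, $\Psi(x,y)=(x,y+H(x,y))$. For each $v\in\mathbb C^2$ the equation $\Psi(w)=v$ says that $w$ is a fixed point of the contraction $w\mapsto v-G(w)$, so it has exactly one solution. From $(1-\kappa)|w-w'|\le|\Psi(w)-\Psi(w')|\le(1+\kappa)|w-w'|$ we see that $\Psi$ is a bi-Lipschitz homeomorphism of $\mathbb C^2$. It fixes $0$ because $H(0)=f(0)=0$, and $\Psi(p_c(t))=p_{c'}(t)$ for $|t|\le\rho$, so it maps the germ $C_c$ to $C_{c'}$. Any two values in $[c_0,c_1]$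 are joined by finitely many such steps, and $c_0,c_1$ were arbitrary. Hence all $C_c$, $c>0$, are topologically equivalent. $\square$
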